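# Frobenius twists of ample vector bundles and the bound by the rank

## 1. Ample line bundles: the twist is a power

Fix a prime $p$ and a field $k$ of characteristic $p$. Throughout, $q$ denotes a power $p^e$ of $p$, and "for $q\gg0$" means "for all sufficiently large powers of $p$".

Every scheme $X$ over $k$ has its absolute Frobenius $F=F_X:X\to X$: the identity on points, $g\mapsto g^p$ on functions. It is not $k$-linear, but it commutes with every morphism of $\mathbb F_p$-schemes. For a vector bundle $\mathscr E$ put $\mathscr E^{(q)}=(F^e)^*\mathscr E$ for $q=p^e$. If $\mathscr E$ has transition matrices $(g_{ij})$, then $\mathscr E^{(q)}$ has the same rank, and its transition matrices are obtained by raising every entry to the $q$-th power.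

**Definition.** The *Frobenius amplitude* $\phi(\mathscr E)$ is the least integer $l$ such that for every coherent $\mathscr F$ on $X$ there is $n_0$, depending on $\mathscr F$, with $H^i(X,\mathscr E^{(p^n)}\otimes\mathscr F)=0$ for all $n\ge n_0$ and all $i>l$.

If $X\neq\emptyset$ and $\mathscr E\ne0$, then $\phi(\mathscr E)\ge0$: take for $\mathscr F$ a skyscraper sheaf at a closed point where $\mathscr E$ has positive rank; then $H^0(\mathscr E^{(q)}\otimes\mathscr F)\neq0$ for all $q$.

Write $\mathbb P(\mathscr E)=\operatorname{Proj}\operatorname{Sym}\mathscr E$; it parametrizes rank-one quotients of $\mathscr E$. The bundle $\mathscr E$ is *ample* if the line bundle $\mathcal O_{\mathbb P(\mathscr E)}(1)$ is ample.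

**Proposition 1.** If $L$ is an ample line bundle on a nonempty proper $X$, then $\phi(L)=0$. The same holds for a nonzero finite direct sum of ample line bundles.

*Proof.* The transition functions of $L^{(q)}$ are $g_{ij}^q$, so $L^{(q)}=L^{\otimes q}$. By Serre's vanishing theorem $H^i(X,L^{\otimes q}\otimes\mathscr F)=0$ for $i>0$ and $q\gg0$. Twisting commutes with direct sums. $\square$

So in rank one $\phi(\mathscr E)<\operatorname{rk}\mathscr E$, for the reason that the twist is a high tensor power. In rank $r\ge2$ this reason is gone. Serre's theorem on $\mathbb P(\mathscr E)$ controls the symmetric powers $S^m\mathscr E$, whose ranks grow, while $\mathscr E^{(q)}$ keeps rank $r$ and is a small piece of $S^q\mathscr E$. How large can $\phi$ become?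

**Example (the tangent bundle of $\mathbb P^n$, $n\ge2$).** The Euler sequence $0\to\mathcal O\to\mathcal O(1)^{n+1}\to T\to0$ shows that $T$ is a quotient of a sum of ample line bundles, hence ample (fact (A1) below). Pulling back by Frobenius,
$$0\to\mathcal O\to\mathcal O(q)^{n+1}\to T^{(q)}\to0 .$$
Tensor with $\mathscr F$. For $i\ge1$ and $q\gg0$ the middle term has no $H^i$ and no $H^{i+1}$, so $H^i(T^{(q)}\otimes\mathscr F)\cong H^{i+1}(\mathscr F)$. This vanishes for $i\ge n$, and for $i=n-1$, $\mathscr F=\omega_{\mathbb P^n}$ it is $H^n(\omega)\ne0$. So $\phi(T)=n-1=\operatorname{rk}T-1$: the inequality still holds, but with nothing to spare.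

## 2. The inequality $\phi<\operatorname{rk}$ and the pairs $(n,r)$ for which it holds

The question, from Daniel Litt, "Vanishing for Frobenius Twists of Ample Vector Bundles", arXiv:1702.03962 (2017), is this. *Let $X$ be a proper variety over a field of characteristic $p>0$, and $\mathscr E$ an ample bundle on $X$ with $\operatorname{rk}\mathscr E>0$. Is $\phi(\mathscr E)<\operatorname{rk}\mathscr E$?*

The background is a theorem of Arapura in characteristic zero: if $X$ is a projective variety over a field of characteristic zero and $\mathscr E$ is ample, then $\phi(\mathscr E)<\operatorname{rk}(\mathscr E)$. There $\phi(\mathscr E)<l$ means that $X$ and $\mathscr E$ come by base change from some $\mathcal X$, $\widetilde{\mathscr E}$ over a finite-type $\mathbb Z$-algebra $R$ (with $\mathcal X$ of finite type over $R$, a ring map $R\to k$, $X\simeq\mathcal X_k$, $\mathscr E\simeq\widetilde{\mathscr E}_k$) such that $\phi(\widetilde{\mathscr E}_{\mathfrak q})<l$ for all closed points $\mathfrak q$ of $\operatorname{Spec}R$.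

In characteristic $p$ the answer is no. For $r\ge1$ let $V$ be a vector space of dimension $N=r+2$, and let $X_r$ be the Grassmannian of rank-2 quotients of $V$: smooth, projective, geometrically integral, of dimension $2r$. Let
$$0\to S\to V\otimes\mathcal O\to Q\to0,\qquad \operatorname{rk}S=r,\quad \operatorname{rk}Q=2 \tag{1}$$
be the tautological sequence and $\mathcal O(1)=\det Q$ the Plücker bundle. The tangent bundle is $S^*\otimes Q$, with determinant $(\det S^*)^{2}\otimes(\det Q)^{r}=\mathcal O(r+2)$, so $\omega_{X_r}=\mathcal O(-N)$. Put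
$$\mathscr E_r:=(S^*)^{(p)}\otimes\mathcal O(1),\qquad\operatorname{rk}\mathscr E_r=r .$$

**Theorem 2.** Let $k$ be any field of characteristic $p$ and $r\ge2$. Then $\mathscr E_r$ is ample on $X_r$ and $\phi(\mathscr E_r)\ge2r-2\ge r=\operatorname{rk}\mathscr E_r$. In particular ($r=2$) the inequality fails on the smooth quadric fourfold $\mathrm{Gr}(2,4)$.

**Theorem 3 (no bound in terms of the rank).** Let $q=p^e\ge2$, $\dim V=q+2$, $X=X_q$. The rank-2 bundle $Q^{(q)}\otimes\mathcal O(1)$ is ample and $\phi(Q^{(q)}(1))\ge q$.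

**Theorem 4 (classification).** Let $k$ be a field of characteristic $p$, $n\ge0$, $r\ge1$.

(a) Let $\mathscr E$ be ample of rank $r$ on a proper variety $X$ of dimension $n$. If $n\ge1$ then $\phi(\mathscr E)\le n-1$. If $n\ge2$ and $r\le n-1$ then $\phi(\mathscr E)\le n-2$. Consequently $\phi(\mathscr E)<r$ whenever $r=1$ or $r\ge n-1$.

(b) If $2\le r\le n-2$, there are a projective variety $X$ over $k$ of dimension $n$ and an ample $\mathscr E$ of rank $r$ on $X$ with $\phi(\mathscr E)\ge r$.

So "$\phi(\mathscr E)<r$ for all $n$-dimensional $X$ and all ample $\mathscr E$ of rank $r$" holds if and only if $r=1$ or $r\ge n-1$. Part (a), with $n=2r$, also shows $\phi(\mathscr E_r)=2r-2=\dim X_r-2$ exactly for $r\ge2$, so the bound $n-2$ is attained. There is no conflict with Arapura's theorem, since $\mathscr E_r$ depends on $p$.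

**Textbook facts on ampleness.**

- (A1) A quotient bundle $\mathscr E''$ of an ample $\mathscr E$ is ample, since $\mathbb P(\mathscr E'')\subset\mathbb P(\mathscr E)$ is closed and $\mathcal O(1)$ restricts to $\mathcal O(1)$. If $L$ is an ample line bundle on a projective $X$, then $L^{\oplus N}$ is ample: $\mathbb P(L^{\oplus N})=X\times\mathbb P^{N-1}$ with $\mathcal O(1)=L\boxtimes\mathcal O(1)$.
- (A2) Pullbacks of ample bundles under finite morphisms (closed immersions included) are ample, and ampleness is preserved by extension of the base field.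
- (A3) A line bundle on a smooth complete curve is ample if and only if its degree is positive.
- (A4) If $\pi:\mathbb P(\mathscr E)\to X$ is the projection and $m\ge0$, then $R\pi_*(\mathcal O(m)\otimes\pi^*\mathscr F)=S^m\mathscr E\otimes\mathscr F$. Hence, for $\mathscr E$ ample on a proper $X$, $H^i(X,S^m\mathscr E\otimes\mathscr F)=0$ for $i>0$, $m\ge m_0(\mathscr F)$.

**Facts on $\phi$.**

- (P1) $\phi(\mathscr E)\ge\phi(\mathscr E|_Z)$ for closed $\iota:Z\subset X$, because $\mathscr E^{(q)}\otimes\iota_*\mathscr F=\iota_*((\mathscr E|_Z)^{(q)}\otimes\mathscr F)$.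
- (P2) $\phi(\mathscr E\oplus\mathscr E')\ge\phi(\mathscr E)$.
- (P3) For a field extension $k'/k$ with projection $b:X_{k'}\to X$ we have $F_X\circ b=b\circ F_{X_{k'}}$, so $(b^*\mathscr E)^{(q)}=b^*(\mathscr E^{(q)})$, and by flat base change $H^i(X_{k'},(b^*\mathscr E)^{(q)}\otimes b^*\mathscr F)=H^i(X,\mathscr E^{(q)}\otimes\mathscr F)\otimes_kk'$. Hence $\phi(\mathscr E)\le\phi(\mathscr E_{k'})$. If $X,\mathscr E,\mathscr F$ are defined over $\mathbb F_p$, then nonvanishing of $H^i(\mathscr E^{(q)}\otimes\mathscr F)$ for all $q$ over one field of characteristic $p$ implies it over every such field.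

All examples below are defined over $\mathbb F_p$ and violate vanishing for sheaves defined over $\mathbb F_p$. So for them we may assume $k$ algebraically closed.

## 3. Rank two inside symmetric powers, and where this stops

The twist of a rank-2 bundle can be compared with its symmetric powers.

**Lemma 5.** For a rank-2 bundle $Q$ in characteristic $p$ there is an exact sequence
$$0\to Q^{(p)}\to S^pQ\to S^{p-2}Q\otimes\det Q\to0. \tag{2}$$

*Proof.* The first map is induced by $x\mapsto x^p$ (additive, and $ax\mapsto a^px^p$, so it factors through $F^*Q$). Let $d:S^pQ\to S^{p-1}Q\otimes Q$ be the polarization map, $d(f)=f_x\otimes x+f_y\otimes y$ in a local basis $x,y$; it does not depend on the basis. Followed by multiplication $S^{p-1}Q\otimes Q\to S^pQ$ it gives $xf_x+yf_y=pf=0$. So $d$ lands in the kernel of multiplication, which by the Koszul complex is $S^{p-2}Q\otimes\wedge^2Q$, embedded by $g\otimes(x\wedge y)\mapsto gx\otimes y-gy\otimes x$. For $a+b=p$ with $0<a<p$ we have $b=-a$ in $k$, so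
$$d(x^ay^b)=ax^{a-1}y^b\otimes x+bx^ay^{b-1}\otimes y=-a\left(x^ay^{b-1}\otimes y-x^{a-1}y^b\otimes x\right),$$
which is the image of $-a\,x^{a-1}y^{b-1}\otimes(x\wedge y)$. Also $d(x^p)=d(y^p)=0$. As $a$ runs through $1,\dots,p-1$ it is invertible and $x^{a-1}y^{b-1}$ runs through all monomials of degree $p-2$. So $S^pQ\to S^{p-2}Q\otimes\det Q$ is surjective with kernel spanned by $x^p,y^p$, which is the image of $Q^{(p)}$. $\square$

A sensible person now tries to prove $\phi(\mathscr E)<2$ for $\mathscr E$ ample of rank 2. Tensor (2) for $\mathscr E$ with $\mathscr F$: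
$$H^{i-1}(S^{p-2}\mathscr E\otimes\det\mathscr E\otimes\mathscr F)\to H^i(\mathscr E^{(p)}\otimes\mathscr F)\to H^i(S^p\mathscr E\otimes\mathscr F).$$
By (A4) the outer terms vanish for $i\ge2$ *if $p$ is large compared with $\mathscr F$*. But in our question $p$ is fixed, $\mathscr F$ is arbitrary, and we need $q=p^e$ with $e\to\infty$. There are two ways to try to reach $q$.

- Replace $p$ by $q$ in (2). For $q>p$ the map $d$ kills $x^py^{q-p}$, whose exponents are divisible by $p$, so its kernel on $S^q\mathscr E$ is larger than $\mathscr E^{(q)}$.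
- Apply (2) to $\mathscr E^{(q/p)}$. This gives
$$0\to\mathscr E^{(q)}\to(S^p\mathscr E)^{(q/p)}\to(S^{p-2}\mathscr E\otimes\det\mathscr E)^{(q/p)}\to0,$$
and now we need the cohomology of Frobenius twists of $S^p\mathscr E$, a bundle of rank $p+1>2$. This is the same question for a larger rank, and the induction does not close.

That is the exact point where the approach stops. The sequence (2) will still be useful, for the opposite purpose.

## 4. Frobenius splittings make one cohomology class permanent

Take $\mathscr F=\omega_Z$ and dualize. On a Cohen–Macaulay $Z$ of dimension $d$, $H^{d-j}(\mathscr G^{(q)}\otimes\omega_Z)$ is dual to $H^j((\mathscr G^*)^{(q)})$, and these groups are linked by Frobenius: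
$$H^j(\mathscr G^*)\to H^j((\mathscr G^*)^{(p)})\to H^j((\mathscr G^*)^{(p^2)})\to\cdots .$$
If all these maps are injective, one nonzero class in $H^j(\mathscr G^*)$ violates the required vanishing for all $q$ at once. So we stop studying large $q$ and look for one nonzero group on a variety where Frobenius is injective on cohomology of all bundles.

**Definition.** $Z$ is *Frobenius split* if $\mathcal O_Z\to F_*\mathcal O_Z$ has an $\mathcal O_Z$-linear left inverse $\varphi:F_*\mathcal O_Z\to\mathcal O_Z$. Concretely, $\varphi$ is additive, $\varphi(a^pg)=a\varphi(g)$, and $\varphi(1)=1$.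

**Example ($\mathbb P^m$).** Let $k$ be perfect. On $k[x_0,\dots,x_m]$ put $\varphi(cx^\alpha)=c^{1/p}x^{\alpha/p}$ if $p$ divides all $\alpha_i$, and $0$ otherwise. It sends degree $pd$ to degree $d$, so $g/h^{pd}\mapsto\varphi(g)/h^d$ is well defined on degree-zero fractions, and it splits Frobenius on $\mathbb P^m$.

**Lemma 6.** Let $Z$ be projective over $k=\bar k$, Cohen–Macaulay, of pure dimension $d$, and Frobenius split. If $\mathscr G$ is a vector bundle with $H^j(Z,\mathscr G^*)\ne0$, then $H^{d-j}(Z,\mathscr G^{(q)}\otimes\omega_Z)\ne0$ for all $q$; hence $\phi(\mathscr G)\ge d-j$.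

*Proof.* For a bundle $\mathscr C$, the map $\mathscr C\to\mathscr C\otimes F_*\mathcal O_Z=F_*(\mathscr C^{(p)})$ (projection formula) is split injective, being $\mathscr C$ tensored with a split injection. As $F$ is affine, $H^j(\mathscr C)\to H^j(F_*\mathscr C^{(p)})=H^j(\mathscr C^{(p)})$ is injective. Iterate from $\mathscr C=\mathscr G^*$: $H^j((\mathscr G^*)^{(q)})\ne0$ for all $q$. Serre duality turns this into the claim. So the condition defining $\phi$ fails for $\mathscr F=\omega_Z$, $i=d-j$ and every $l<d-j$. $\square$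

As a check, $Z=\mathbb P^n$, $\mathscr G=T$: $H^1(\Omega^1)=k$, so $\phi(T)\ge n-1$, as found in Section 1.

For a counterexample we now need a split $Z$ of dimension $d$ and an ample $\mathscr G$ of rank $r$ with $H^j(\mathscr G^*)\ne0$ and $d-j\ge r$. Grassmannians and their Schubert varieties are Frobenius split (Mehta–Ramanathan, Ann. of Math. 122 (1985); Brion–Kumar, *Frobenius Splitting Methods in Geometry and Representation Theory*, Ch. 2). We need only the following case, which can be done by hand.

**Lemma 7.** Let $k=\bar k$ and $r\ge1$. Then $X_r$ is Frobenius split. If $W\subset V$ is a 2-dimensional subspace, the zero scheme $Y$ of $\det(W\otimes\mathcal O\to Q)$, a section of $\mathcal O(1)$ after choosing a basis of $W$, is Frobenius split as well.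

*Proof.* **Step 1. Maps $F_*\mathcal O\to\mathcal O$ from sections of $\omega^{-1}$.** Let $X$ be smooth of dimension $d$ over $k$. In local coordinates $x_1,\dots,x_d$ every function is uniquely $g=\sum_\alpha g_\alpha^px^\alpha$ with $0\le\alpha_i\le p-1$; put $\operatorname{Tr}(g)=g_{(p-1,\dots,p-1)}$. The Cartier operator on top forms, $C(g\,dx)=\operatorname{Tr}(g)\,dx$ with $dx=dx_1\wedge\cdots\wedge dx_d$, is independent of the coordinates, additive, and satisfies $C(a^p\theta)=aC(\theta)$; it extends to rational forms. For a nonzero $\sigma\in H^0(X,\omega_X^{-1})$ put $\varphi_\sigma(g)=\sigma\cdot C(g\sigma^{-1})$. If $\sigma=s\cdot(dx)^{-1}$, then $g\sigma^{-1}=s^{-p}(gs^{p-1})\,dx$, so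
$$\varphi_\sigma(g)=\operatorname{Tr}(s^{p-1}g). \tag{3}$$
So $\varphi_\sigma$ is a regular $\mathcal O_X$-linear map $F_*\mathcal O_X\to\mathcal O_X$. If $X$ is projective and integral, $\varphi_\sigma(1)$ is a constant; if the constant is $1$, then $\varphi_\sigma$ is a splitting.

**Step 2. A good section on $X_r$.** Choose a basis $v_1,\dots,v_N$ of $V$ with $v_2,v_3$ spanning $W$, and let $p_{ij}\in H^0(\det Q)$ be the determinant of the images of $v_i,v_j$. As $\omega^{-1}=\mathcal O(N)$, the product of the $N$ cyclically consecutive minors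
$$\sigma=p_{12}\,p_{23}\cdots p_{N-1,N}\,p_{N1}$$
is a section of $\omega^{-1}$. On the chart where $v_1,v_2$ map to a basis of $Q$, which is an affine space $\mathbb A^{2r}$, let $v_{i+2}\mapsto(a_i,b_i)$, $1\le i\le r$. The trivializations of $\mathcal O(N)\cong\omega^{-1}$ by $p_{12}^N$ and by $(dx)^{-1}$ differ by a unit on $\mathbb A^{2r}$, that is, by a constant, which we absorb into the isomorphism. Then $p_{12}=1$, $p_{23}=-a_1$, $p_{N1}=-b_r$, and
$$s=a_1\Big(\prod_{i=1}^{r-1}(a_ib_{i+1}-a_{i+1}b_i)\Big)b_r .$$

**Step 3. $\varphi_\sigma(1)=1$.** Use the lexicographic order with $a_r>a_{r-1}>\dots>a_1>b_1>\dots>b_r$. The leading term of $a_ib_{i+1}-a_{i+1}b_i$ is $-a_{i+1}b_i$, so the leading term of $s$ is $\pm a_1\cdots a_r\,b_1\cdots b_r$. Hence $s^{p-1}$ has leading term $(a_1\cdots a_rb_1\cdots b_r)^{p-1}$ with coefficient $(\pm1)^{p-1}=1$ in $k$. This coefficient is (up to a $p$-th root) the constant term of $\operatorname{Tr}(s^{p-1})=\varphi_\sigma(1)$, and $\varphi_\sigma(1)$ is constant. So $\varphi_\sigma(1)=1$. For $r=2$, for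 instance, $s=a_1(a_1b_2-a_2b_1)b_2$.

**Step 4. Compatibility with $Y=\{p_{23}=0\}$.** Locally $s=s_Yu$ with $s_Y$ an equation of $Y$. By (3), $\varphi_\sigma(s_Yg)=\operatorname{Tr}(s_Y^pu^{p-1}g)=s_Y\operatorname{Tr}(u^{p-1}g)$. So $\varphi_\sigma$ preserves the ideal of $Y$ and induces a splitting of $Y$. $\square$

## 5. The second cohomology of $S^{(p)}(-1)$ on the Grassmannian

First, ampleness. Since $S\subset V\otimes\mathcal O$ is a subbundle, $S^*$ is a quotient of $V^*\otimes\mathcal O$, so $(S^*)^{(p)}$ is a quotient of $\mathcal O^N$ and $\mathscr E_r$ is a quotient of $\mathcal O(1)^N$. Likewise $Q^{(q)}(1)$ is a quotient of $\mathcal O(1)^N$. Both are ample by (A1).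

To compute cohomology, use the flag variety $\mathrm{Fl}=\{V\to Q\to A\}$ with $\operatorname{rk}A=1$, and its projections
$$\rho:\mathrm{Fl}=\mathbb P(Q)\to X_r,\qquad\tau:\mathrm{Fl}\to\mathbb P(V)=\mathbb P^{N-1}.$$
Here $A=\tau^*\mathcal O_{\mathbb P(V)}(1)$. Let $K=\ker(V\otimes\mathcal O\to A)$ on $\mathbb P(V)$, of rank $N-1$, and $B=\ker(\rho^*Q\to A)$. To give $Q$ between $V$ and $A$ is to give a rank-one quotient $K\to B$. So $\mathrm{Fl}=\mathbb P(K)$ with $B=\mathcal O_{\mathbb P(K)}(1)$, and $\tau$ is a $\mathbb P^{N-2}$-bundle. Moreover $\rho^*\mathcal O(1)=A\otimes B$, and $R\rho_*A^m=S^mQ$ for $m\ge0$.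

**Lemma 8.** For $m\ge0$, $1\le t\le r=N-2$ and all $i$: $H^i(X_r,S^mQ(-t))=0$. Also $H^0(X_r,S^mQ)=S^mV$.

*Proof.* By the projection formula $R\rho_*(A^{m-t}B^{-t})=S^mQ(-t)$, so $H^i(X_r,S^mQ(-t))=H^i(\mathrm{Fl},A^{m-t}B^{-t})$. Now $R\tau_*B^{-t}=0$ because $H^*(\mathbb P^{N-2},\mathcal O(-t))=0$ for $1\le t\le N-2$, and $A$ is a pullback from $\mathbb P(V)$. Finally $H^0(X_r,S^mQ)=H^0(\mathrm{Fl},A^m)=H^0(\mathbb P(V),\mathcal O(m))=S^mV$. $\square$

Without a Frobenius twist nothing happens: twisting (1) by $\mathcal O(-1)$, Lemma 8 makes $\mathcal O(-1)$ and $Q(-1)$ acyclic, so $S(-1)=(S^*(1))^*$ has no cohomology. With the twist, (2) produces a class.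

**Proposition 9.** $H^2(X_r,\mathscr E_r^*)\cong S^{p-2}V\ne0$ for $r\ge1$, and $H^2(X_r,\mathscr E_r^*(-1))=0$ for $r\ge2$.

*Proof.* $\mathscr E_r^*=S^{(p)}(-1)$. Frobenius pullback of (1) gives
$$0\to S^{(p)}\to V^{(p)}\otimes\mathcal O\to Q^{(p)}\to0 .$$
By Lemma 8 with $m=0$, $\mathcal O(-1)$ is acyclic, and so is $\mathcal O(-2)$ if $r\ge2$. Hence $H^2(\mathscr E_r^*)\cong H^1(Q^{(p)}(-1))$, and $H^2(\mathscr E_r^*(-1))\cong H^1(Q^{(p)}(-2))$ for $r\ge2$. Twist (2) by $\mathcal O(-1)$; since $\det Q=\mathcal O(1)$,
$$0\to Q^{(p)}(-1)\to S^pQ(-1)\to S^{p-2}Q\to0 ,$$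
and the middle is acyclic, so $H^1(Q^{(p)}(-1))\cong H^0(S^{p-2}Q)=S^{p-2}V$. Twist (2) by $\mathcal O(-2)$: for $r\ge2$ the middle $S^pQ(-2)$ is acyclic, so $H^1(Q^{(p)}(-2))\cong H^0(S^{p-2}Q(-1))=0$. $\square$

As a check take $r=1$: $X_1=\mathbb P^2$, $S=\mathcal O(-1)$, $\mathscr E_1=\mathcal O(p+1)$, and $H^2(\mathbb P^2,\mathcal O(-p-1))$ is dual to $H^0(\mathcal O(p-2))$, of dimension $\dim S^{p-2}V$.

*Proof of Theorem 2.* Let $k=\bar k$. Then $X_r$ is smooth, and Frobenius split by Lemma 7. Proposition 9 and Lemma 6 with $d=2r$, $j=2$ give $H^{2r-2}(\mathscr E_r^{(q)}\otimes\omega)\ne0$ for all $q$, so $\phi(\mathscr E_r)\ge2r-2\ge r$. By (P3) this holds over every $k$. For $r=2$, $X_2$ is the quadric $p_{12}p_{34}-p_{13}p_{24}+p_{14}p_{23}=0$ in $\mathbb P^5$. $\square$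

*Proof of Theorem 3.* Now $N=q+2$ and $\dim X=2q$; let $k=\bar k$. On $\mathrm{Fl}$ pull back $0\to B\to\rho^*Q\to A\to0$ by the $e$-th power of Frobenius and twist by $\rho^*\mathcal O(1-N)=A^{1-N}B^{1-N}$. Since $q+1-N=-1$, we get
$$0\to A^{1-N}B^{-1}\to\rho^*Q^{(q)}(1-N)\to A^{-1}B^{1-N}\to0 .$$
The left term is acyclic, since $R\tau_*B^{-1}=0$ ($N-2\ge1$). For the right term, the relative dualizing sheaf of $\mathbb P(K)$ is $\omega_\tau=B^{-(N-1)}\otimes\tau^*\det K$ and $R\tau_*\omega_\tau=\mathcal O[-(N-2)]$. So
$$R\tau_*B^{1-N}=(\det K)^{-1}[-(N-2)]\cong\mathcal O_{\mathbb P(V)}(1)[-(N-2)].$$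
Hence $R\tau_*(A^{-1}B^{1-N})=\mathcal O[-(N-2)]$, and the right term has cohomology $H^{i-(N-2)}(\mathbb P(V),\mathcal O)$, which is $k$ for $i=N-2=q$ and $0$ otherwise. As $R\rho_*\mathcal O=\mathcal O$ and $\omega_X=\mathcal O(-N)$,
$$H^q(X,Q^{(q)}(1)\otimes\omega_X)=H^q(X,Q^{(q)}(1-N))\cong k .$$
By Serre duality $H^q(X,(Q^{(q)}(1))^*)\ne0$. Lemma 6 with $d=2q$, $j=q$ gives $\phi\ge q$, and (P3) carries this to every $k$. $\square$

## 6. Counterexamples for every pair with $2\le r\le n-2$

We prove Theorem 4(b). By (P3) we verify the nonvanishing over $\bar k$; everything below is defined over $\mathbb F_p$ if $W$ is. The plan is to find a split $Z$ of dimension exactly $r+2$ with an ample bundle of rank $s\le r$ and $\phi\ge r$, and then to add a projective space and some line bundles.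

**Step 1. $r$ even.** Put $s=(r+2)/2\ge2$, so $s\le r$, and $Z=X_s$, of dimension $2s=r+2$. By Theorem 2, $\phi(\mathscr E_s)\ge2s-2=r$.

**Step 2. $r$ odd.** Put $s=(r+3)/2\ge3$; $s\le r$ because $r\ge3$. Let $Z=Y\subset X_s$ be the divisor of Lemma 7. Recall that $\operatorname{Pic}X_s=\mathbb Z\cdot\mathcal O(1)$ with $\mathcal O(1)$ ample. A decomposition $Y=Y_1+Y_2$ into nonzero effective divisors would give $\mathcal O(Y_i)=\mathcal O(a_i)$ with $a_i>0$ and $a_1+a_2=1$, which is impossible. So $Y$ is reduced and irreducible, over $\bar k$ as well. It is a Cartier divisor in a smooth variety, hence Cohen–Macaulay, of dimension $2s-1=r+2$, and it is Frobenius split by Lemma 7. From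
$$0\to\mathscr E_s^*(-1)\to\mathscr E_s^*\to\mathscr E_s^*|_Y\to0$$
and $H^2(\mathscr E_s^*(-1))=0$ (Proposition 9), $H^2(\mathscr E_s^*)\ne0$ injects into $H^2(Y,\mathscr E_s^*|_Y)$. Lemma 6 with $d=2s-1$, $j=2$ gives $\phi(\mathscr E_s|_Y)\ge2s-3=r$.

**Step 3. Adjusting dimension and rank.** In both cases take $X=Z\times\mathbb P^{n-r-2}$ and
$$\mathscr E=(\mathscr E_s|_Z\boxtimes\mathcal O(1))\oplus(\mathcal O(1)\boxtimes\mathcal O(1))^{\oplus(r-s)} .$$
Then $\dim X=n$ and $\operatorname{rk}\mathscr E=r$. The bundle is a quotient of a sum of copies of the ample line bundle $\mathcal O(1)\boxtimes\mathcal O(1)$, hence ample. Its restriction to $Z\times pt$, $pt$ a rational point, has $\mathscr E_s|_Z$ as a direct summand, so $\phi(\mathscr E)\ge r$ by (P1) and (P2). The sheaf violating vanishing is $\omega_Z$ on $Z\times pt$, defined over $\mathbb F_p$. $\square$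

## 7. Passing to normal projective varieties

The rest of the notes proves Theorem 4(a). By (P3) assume $k=\bar k$; then $X$ is a proper scheme of pure dimension $n$. For a proper scheme $X$ with bundle $\mathscr E$ and an integer $a$, let $V(a)$ be the statement: for every coherent $\mathscr F$, $H^i(X,\mathscr E^{(q)}\otimes\mathscr F)=0$ for $i\ge a$ and $q\gg0$. As in (P1), $V(a)$ passes to closed subschemes.

**Lemma 10.** If $V(a)$ holds on all reduced irreducible components of $X$, it holds on $X$.

*Proof.* Filter $\mathscr F$ by powers of the nilradical, so that the subquotients are modules over $X_{\mathrm{red}}$. There the ideals $I_1,\dots,I_m$ of the components have product $0$, and $\mathscr F\supset I_1\mathscr F\supset I_1I_2\mathscr F\supset\cdots$ has subquotients that are modules over single components. Tensoring with $\mathscr E^{(q)}$ is exact, so the long exact sequences give the claim. $\square$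

**Lemma 11.** Let $f:X'\to X$ be finite surjective with $X,X'$ integral. If $V(a)$ holds for $(X',f^*\mathscr E)$, it holds for $(X,\mathscr E)$.

*Proof.* Every integral closed $Z\subset X$ is the image of an integral closed $Z'\subset X'$, and $V(a)$ passes to $Z'$. By Noetherian induction $V(a)$ holds on all integral closed $Z\subsetneq X$, so by Lemma 10 we have vanishing for all sheaves supported on proper closed subsets.

Let $d=[k(X'):k(X)]$. There are a coherent $M$ on $X'$ and a generically isomorphic map $\mathcal O_X^d\to f_*M$ (Hartshorne, *Algebraic Geometry*, Ex. III.4.2): take $M$ to be the subsheaf of the constant sheaf $k(X')$ generated over $\mathcal O_{X'}$ by a $k(X)$-basis $u_1,\dots,u_d$ of $k(X')$, and send the standard basis to the $u_i$. Apply $\mathcal Hom(-,\mathscr F)$. As $\mathcal Hom(f_*M,\mathscr F)$ is a coherent $f_*\mathcal O_{X'}$-module, it is $f_*\mathscr G$ for a coherent $\mathscr G$ on $X'$, and we get a generically isomorphic $f_*\mathscr G\to\mathscr F^d$ with kernel $\mathcal A$, image $\mathcal I$ and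 cokernel $\mathcal B$; $\mathcal A$ and $\mathcal B$ are supported on proper closed subsets. Let $i\ge a$, $q\gg0$. Then $H^i(\mathscr E^{(q)}\otimes f_*\mathscr G)=H^i(X',(f^*\mathscr E)^{(q)}\otimes\mathscr G)=0$ and $H^{i+1}(\mathscr E^{(q)}\otimes\mathcal A)=0$, so $H^i(\mathscr E^{(q)}\otimes\mathcal I)=0$. Also $H^i(\mathscr E^{(q)}\otimes\mathcal B)=0$. Hence $H^i(\mathscr E^{(q)}\otimes\mathscr F^d)=0$, and so $H^i(\mathscr E^{(q)}\otimes\mathscr F)=0$. $\square$

**Lemma 12.** If $X$ is proper and integral and $\mathscr E$ is ample of rank $r\ge1$, then $\det\mathscr E$ is ample. In particular $X$ is projective.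

*Proof.* *$S^m\mathscr E$ is globally generated for $m\gg0$* (see Hartshorne, *Ample vector bundles*). For a closed point $x$ there is by (A4) an $m_x\ge1$ with $H^1(S^m\mathscr E\otimes I_x)=0$ for $m\ge m_x$, so $S^m\mathscr E$ is generated by global sections at $x$ for $m\ge m_x$. Let $U_x$ be a neighborhood of $x$ on which this holds for $m_x\le m\le2m_x-1$. Any $m\ge m_x$ is $am_x+c$ with $a\ge0$, $m_x\le c\le2m_x-1$, and $(S^{m_x}\mathscr E)^{\otimes a}\otimes S^c\mathscr E\to S^m\mathscr E$ is surjective; so $S^m\mathscr E$ is generated on $U_x$ for all $m\ge m_x$. Finitely many $U_x$ cover $X$.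

For such an $m$ we get a morphism $g$ from $X$ to a Grassmannian with $g^*\mathcal O(1)=\det S^m\mathscr E=(\det\mathscr E)^{c'}$, $c'>0$. Suppose $g$ contracts an integral curve $C$ with normalization $\tilde C$. Then $\deg\mathscr E|_{\tilde C}=0$. But $\mathscr E|_{\tilde C}$ is ample by (A2), and its degree is the self-intersection number of the ample line bundle $\mathcal O(1)$ on the $r$-dimensional $\mathbb P(\mathscr E|_{\tilde C})$ (from $\xi^r=\pi^*c_1\cdot\xi^{r-1}$), which is positive. So $g$ contracts no curve. Being proper, it is finite, and $(\det\mathscr E)^{c'}=g^*\mathcal O(1)$ is ample. $\square$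

So every component of $X$ is projective; by Lemma 10, and Lemma 11 for the normalization (finite; the pullback of $\mathscr E$ stays ample), $V(a)$ need only be proved on normal projective varieties of dimension $n$.

**Standing notation.** From now on $k=\bar k$, $X$ is integral and projective of dimension $n\ge1$, $\mathscr E$ is ample of rank $r$, $\Lambda=\mathcal O_{\mathbb P(\mathscr E)}(1)$, $\pi:\mathbb P(\mathscr E)\to X$, and $H$ is an ample line bundle on $X$. Fix $c\ge1$ with $\Lambda^c\otimes\pi^*H^{-1}$ ample. Note that $F_X$ is finite.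

## 8. Degrees on curves, and the top cohomology group

Consider a curve first. On a smooth $X$ of dimension 1, $H^1(\mathscr E^{(q)}\otimes\mathscr F)$, with $\mathscr F$ locally free, is dual to $\operatorname{Hom}(\mathscr E^{(q)},\mathscr F^*\otimes\omega_X)$. If every line bundle quotient of $\mathscr E^{(q)}$ has degree growing with $q$, there can be no nonzero map to a fixed bundle. This works in all dimensions, by restricting to curves.

**Lemma 13.** (1) Let $M$ be torsion-free coherent on $X$ and $M\subset(H^a)^{\oplus b}$ with $a\ge0$ (such $a,b$ exist). For $m\ge0$ and $q>c(m+a)$: $\operatorname{Hom}(\mathscr E^{(p^jq)}\otimes H^{-p^jm},M)=0$ for all $j\ge0$.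

(2) If $M'$ is coherent on a projective scheme carrying an ample bundle $\mathscr E$ and has no zero-dimensional associated points, then $\operatorname{Hom}(\mathscr E^{(q)},M')=0$ for $q\gg0$.

(3) If $\mathscr G$ is ample on $X$, then $H^0(X,\mathscr G^*)=0$.

*Proof.* **Existence of the embedding.** Choose $a\ge0$ and a surjection $(H^{-a})^b\to M^\vee$, and dualize: $M\subset M^{\vee\vee}\subset(H^a)^b$.

**Slope bound.** Let $h:\tilde C\to X$ come from the normalization of an integral curve in $X$, and let $N$ be a line bundle quotient of $h^*\mathscr E^{(q')}$, $q'=p^e$. We claim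
$$c\deg N\ge q'\deg h^*H. \tag{4}$$
Indeed $h^*\mathscr E^{(q')}=h'^*\mathscr E$ with $h'=F_X^e\circ h$. So $N$ corresponds to $g:\tilde C\to\mathbb P(\mathscr E)$ with $\pi g=h'$ and $g^*\Lambda=N$. A power of $\Lambda^c\otimes\pi^*H^{-1}$ is globally generated, so its pullback $N^c\otimes h'^*H^{-1}$ has degree $\ge0$, and $h'^*H=(h^*H)^{q'}$.

**(1)** A nonzero map to $M\subset(H^a)^b$ has a nonzero component, so it suffices to treat $M=H^a$. Suppose $\sigma:\mathscr E^{(p^jq)}\to H^{p^jm+a}$ is nonzero. Choose an integral curve through a closed point where $\sigma\ne0$ on fibers, with normalization map $h$. The image of $h^*\sigma$ is a nonzero subsheaf of a line bundle on a smooth curve, hence a line bundle quotient of $h^*\mathscr E^{(p^jq)}$ of degree at most $(p^jm+a)\deg h^*H$. As $\deg h^*H>0$, (4) gives $p^jq\le c(p^jm+a)$, so $q\le c(m+a)$, a contradiction.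

**(2)** By primary decomposition $M'$ embeds in a finite sum of coprimary sheaves $M''$, each with a single associated point; let $Z$ be its closure, $\dim Z\ge1$. The subsheaf $M''[I_Z]$ killed by $I_Z$ is torsion-free over $\mathcal O_Z$, and nonzero at the generic point of $Z$, since $M''$ has finite length there. The map $m\mapsto(a\mapsto am)$ embeds $M''/M''[I_Z]$ in $\mathcal Hom(I_Z,M'')$, whose associated points are among those of $M''$; so this quotient is $0$ or coprimary for $Z$, of smaller generic length. Repeating, $M''$ has a finite filtration whose quotients are torsion-free sheaves on $Z$. Apply (1) on $Z$ to each of them, with $m=j=0$ and $\mathscr E|_Z$.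

**(3)** A nonzero $\mathscr G\to\mathcal O_X$ gives, as in (1), on some $\tilde C$ a line bundle quotient of degree $\le0$ of the ample bundle $h^*\mathscr G$, contradicting (A1) and (A3). $\square$

**Lemma 14.** Let $T$ be a proper scheme over $k$ of dimension $\le d$, $d\ge1$, with $\mathscr E$ ample on $T$. For every coherent $\mathscr F$, $H^d(T,\mathscr E^{(q)}\otimes\mathscr F)=0$ for $q\gg0$. Hence $\phi(\mathscr E)\le n-1$ for every ample bundle on a proper variety of dimension $n\ge1$.

*Proof.* By Lemma 10 (with $a=d$) we may take $T$ integral, and of dimension $d$, since otherwise $H^d=0$. If $\mathscr E=0$ there is nothing to prove; otherwise $T$ is projective by Lemma 12. Let $\omega_T$ be the dualizing sheaf: $H^d(T,\mathscr F)^*=\operatorname{Hom}(\mathscr F,\omega_T)$ for all coherent $\mathscr F$. It is torsion-free, since for a torsion subsheaf $\mathcal T\subset\omega_T$ we have $\operatorname{Hom}(\mathcal T,\omega_T)=H^d(\mathcal T)^*=0$. Now $H^d(\mathscr E^{(q)}\otimes\mathscr F)^*=\operatorname{Hom}(\mathscr E^{(q)},\mathcal Hom(\mathscr F,\omega_T))$,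 and $\mathcal Hom(\mathscr F,\omega_T)$ is torsion-free. Lemma 13(1) with $m=j=0$ gives $0$ for $q\gg0$. The last sentence follows with (P3). $\square$

This is the first bound in Theorem 4(a). One degree lower, the dual of $H^{n-1}$ is an $\operatorname{Ext}^1$ instead of a $\operatorname{Hom}$, and on a smooth $X$ it is an $H^1$ of a dual bundle. Degrees on curves say nothing directly about $H^1$. They do show that Frobenius is *injective* on the relevant $H^1$, because the kernel is controlled by a $\operatorname{Hom}$. So it suffices that every class is killed by some power of Frobenius, and this is where $r\le n-1$ enters.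

## 9. $H^1$ of twisted duals: the torsor of splittings

**Proposition 15.** Let $X$ be normal, $n\ge2$, $r\le n-1$, $m\ge0$. Then $H^1(X,(\mathscr E^*)^{(q)}\otimes H^m)=0$ for $q\gg0$.

The hypothesis $r\le n-1$ is needed. For $T$ on $\mathbb P^n$, $n\ge2$, the sequence $0\to(\Omega^1)^{(q)}\to\mathcal O(-q)^{n+1}\to\mathcal O\to0$ gives $H^1((T^*)^{(q)})=k$ for all $q$.

*Proof.* Let $\mathscr G=\mathscr E^{(q)}\otimes H^{-m}$, so that the group is $H^1(X,\mathscr G^*)$.

**Step 0. $\mathscr G$ is ample for $q\ge cm$.** With $q=p^e$, $\mathbb P(\mathscr E^{(q)})$ is the base change of $\mathbb P(\mathscr E)$ by the finite $F_X^e$. Let $\Lambda_q$ be its $\mathcal O(1)$. Pulling back $\Lambda^c\otimes\pi^*H^{-1}$ along the finite morphism $\mathbb P(\mathscr E^{(q)})\to\mathbb P(\mathscr E)$, we see that $\Lambda_q^c\otimes H^{-q}$ is ample (pullbacks of $H$ to $\mathbb P(\mathscr E^{(q)})$ are again written $H$). Under $\mathbb P(\mathscr G)=\mathbb P(\mathscr E^{(q)})$ the $\mathcal O(1)$ of $\mathscr G$ is $\Lambda_q\otimes H^{-m}$, and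
$$(\Lambda_q\otimes H^{-m})^c=(\Lambda_q^c\otimes H^{-q})\otimes H^{q-cm}$$
is an ample line bundle times one with a globally generated power, hence ample.

Now let $q\ge cm$ and $\eta\in H^1(X,\mathscr G^*)=\operatorname{Ext}^1(\mathscr G,\mathcal O_X)$, with extension $0\to\mathcal O_X\to\mathscr K\to\mathscr G\to0$.

**Step 1. $\eta$ dies on an integral scheme $B'$, finite and surjective over $X$.** Let $P=\mathbb P(\mathscr K)$, integral of dimension $n+r$, and $\Delta=\mathbb P(\mathscr G)\subset P$. Then $\Delta$ is the zero divisor of the section $s$ of $L=\mathcal O_P(1)$ given by $1\in H^0(\mathcal O_X)\to H^0(\mathscr K)$, and $L|_\Delta=\mathcal O_{\mathbb P(\mathscr G)}(1)$ is ample. A point of $U=P\setminus\Delta$ is a quotient $\mathscr K_x\to N$ for which $\mathcal O_x\to N$ is an isomorphism, that is, a retraction of $\mathcal O\to\mathscr K$ at $x$. So $U\to X$ is the torsor under $\mathscr G^*$ of splittings of the extension. It is affine over $X$ and Zariski locally $\mathbb A^r\times X$, and for a morphism $B'\to X$, a lift $B'\to U$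 is the same as a splitting over $B'$; if one exists, $\eta|_{B'}=0$.

For example, the Euler extension $0\to\mathcal O\to\mathcal O(1)^{n+1}\to T\to0$ on $\mathbb P^n$ has $P=\mathbb P^n\times(\mathbb P^n)^\vee$, $L=\mathcal O(1,1)$, $\Delta$ the incidence divisor, and $U=\{(x,h):x\notin h\}$, which is affine. So $U$ contains no complete subvariety of positive dimension; here $r=n$. We show that $r\le n-1$ forces the opposite.

*A morphism contracting the complete subvarieties of $U$.* For $l\gg0$, $H^1(\Delta,L^l|_\Delta)=0$, so from $0\to L^{l-1}\to L^l\to L^l|_\Delta\to0$ the maps $H^1(L^{l-1})\to H^1(L^l)$ are surjective for $l\gg0$, hence isomorphisms for $l\gg0$ by finite-dimensionality. Thus $H^0(L^l)\to H^0(L^l|_\Delta)$ is surjective for $l\gg0$. So $L^l$ is base point free for $l\gg0$: off $\Delta$ use $s^l$, on $\Delta$ lift sections of the globally generated $L^l|_\Delta$. Let $g:P\to\mathbb P^M$ be the morphism defined by $|L^l|$ and $\mathcal H$ the hyperplane corresponding to $s^l$. Then $g^{-1}(\mathcal H)=\Delta$ as sets, $g|_\Delta$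 is finite because $L^l|_\Delta$ is ample, and $g:U\to\mathbb P^M\setminus\mathcal H$ is proper. Its image $U_0$ is closed, so it is an affine variety of dimension $\le n+r$.

*Only finitely many points of $U_0$ have positive-dimensional fibers.* The set $\Sigma=\{z\in P:\dim_zg^{-1}(g(z))\ge1\}$ is closed, so $g(\Sigma)$ is closed in $\mathbb P^M$. If $\dim g(\Sigma)\ge1$, then $g(\Sigma)$ meets $\mathcal H$, and some $z\in\Sigma$ has $g^{-1}(g(z))\subset\Delta$ of positive dimension at $z$, contradicting finiteness of $g|_\Delta$. So $g(\Sigma)$ is finite.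

*A count in étale cohomology.* Fix a prime $\ell\ne p$. By proper base change, for $b>0$ the sheaf $R^bg_*\mathbb Z/\ell$ on $U_0$ is supported on this finite set, with stalks $H^b(g^{-1}(u),\mathbb Z/\ell)$, which vanish for $b>2\dim g^{-1}(u)$. By Artin vanishing (SGA 4, XIV.3), $H^a(U_0,g_*\mathbb Z/\ell)=0$ for $a>n+r$. Suppose all fibers of $g|_U$ had dimension $<n$. In the Leray spectral sequence for $H^{2n}(U,\mathbb Z/\ell)$ the terms are:

- $(a,b)=(2n,0)$: zero, because $2n>n+r$;
- $a,b>0$: zero, because $R^bg_*$ has finite support;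
- $(0,2n)$: a sum of $H^{2n}$ of fibers of dimension $<n$, hence zero.

So $H^{2n}(U,\mathbb Z/\ell)=0$. But $U\to X$ is Zariski locally $\mathbb A^r\times X$, so $H^{2n}(U,\mathbb Z/\ell)=H^{2n}(X,\mathbb Z/\ell)$, and this is nonzero as $X$ is proper and irreducible of dimension $n$. (For a smooth dense open $X^0\subset X$, $H^{2n}_c(X^0)\cong\mathbb Z/\ell$, and the complement, of dimension $<n$, has no cohomology in degrees $2n-1$ and $2n$.) This is a contradiction.

So some fiber of $g|_U$ has dimension $\ge n$, and $U$ contains a complete integral $B'$ with $\dim B'\ge n$. As $U\to X$ is affine, $B'\to X$ is proper and affine, hence finite, so $\dim B'=n$ and $B'\to X$ is surjective. The inclusion $B'\subset U$ is a lift, so $\eta|_{B'}=0$.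

**Step 2. A power of Frobenius kills $\eta$.** Let $L'$ be the normal closure of $k(B')$ over $k(X)$, $\Gamma=\operatorname{Aut}(L'/k(X))$, and let $X_{L'}\to X_1\to X$ be the normalizations of $X$ in $L'$ and in $L'^\Gamma$; write $\rho:X_{L'}\to X_1$. Since $\mathcal O_{B'}$ is integral over $\mathcal O_X$, $X_{L'}\to X$ factors through $B'$, so $\eta$ vanishes on $X_{L'}$. Also $\mathcal O_{X_1}=(\rho_*\mathcal O_{X_{L'}})^\Gamma$.

Represent $\eta|_{X_1}$ by a cocycle $\eta_{ij}$ on an affine cover of $X_1$, with $\eta_{ij}=b_i-b_j$ on $X_{L'}$. For $\gamma\in\Gamma$, $\gamma\eta_{ij}=\eta_{ij}$, so $\gamma b_i-b_i=\gamma b_j-b_j$, and these glue to a global section on $X_{L'}$ of the dual of the pullback of $\mathscr G$, an ample bundle. By Lemma 13(3) the section is $0$. So each $b_i$ is $\Gamma$-invariant, hence a section over $X_1$, and $\eta|_{X_1}=0$.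

The field $L'^\Gamma$ is finite and purely inseparable over $k(X)$, so $L'^\Gamma\subset k(X)^{1/p^t}$ for some $t$. As $X$ is normal, the finite morphism $F^t:X\to X$ is the normalization of $X$ in $k(X)^{1/p^t}$, so it factors through $X_1\to X$. Hence $(F^t)^*\eta=0$ in $H^1(X,(\mathscr G^*)^{(p^t)})$.

**Step 3. Frobenius is injective on these groups.** The sheaf $M=F_*\mathcal O_X/\mathcal O_X$ is coherent. It is torsion-free: if the class of $a$ is killed by $b\ne0$, then $b^pa=c_0^p$ for some $c_0\in\mathcal O_X$, so $(c_0/b)^p=a\in\mathcal O_X$; by normality $c_0/b\in\mathcal O_X$, so $a$ is a $p$-th power and its class is $0$. Embed $M\subset(H^a)^b$ as in Lemma 13; $a$ depends only on $M$. Tensor $0\to\mathcal O_X\to F_*\mathcal O_X\to M\to0$ with $(\mathscr G^*)^{(p^j)}$: the kernel of $F^*:H^1((\mathscr G^*)^{(p^j)})\to H^1((\mathscr G^*)^{(p^{j+1})})$ is a quotient of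
$$H^0((\mathscr G^*)^{(p^j)}\otimes M)=\operatorname{Hom}(\mathscr E^{(p^jq)}\otimes H^{-p^jm},M),$$
which is $0$ for all $j\ge0$ once $q>c(m+a)$, by Lemma 13(1). That lemma bounds $q$ uniformly in $j$, which is what we need, as $t$ depends on $\eta$. So for $q>c(m+a)$ (hence $q\ge cm$), $(F^t)^*\eta=0$ implies $\eta=0$. $\square$

## 10. Vanishing in degree $n-1$ on normal varieties

**Duality facts.** Let $\omega_X^\bullet$ be the dualizing complex of the projective variety $X$; it lives in degrees $[-n,0]$ and $h^{-n}(\omega_X^\bullet)=\omega_X$. Put $\mathcal D_X=\omega_X^\bullet[-n]$, which lives in degrees $\ge0$ with $h^0(\mathcal D_X)=\omega_X$. For coherent $\mathscr F$,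
$$H^{n-1}(X,\mathscr F)^*=\operatorname{Ext}^{-(n-1)}(\mathscr F,\omega_X^\bullet)=\operatorname{Ext}^1(\mathscr F,\mathcal D_X).\tag{5}$$
At a closed point $x$ with local ring $(R,\mathfrak m)$, put $\mathcal D_R=(\mathcal D_X)_x$, and let $I$ be the injective hull of the residue field; then $R\Gamma_{\mathfrak m}\mathcal D_R=I[-n]$. For $f:X'\to X$ finite surjective with $X'$ integral, $f_*\omega_{X'}=\mathcal Hom(f_*\mathcal O_{X'},\omega_X)$. If $X$ is normal, then $\mathcal End(\omega_X)=\mathcal O_X$: as $\omega_X$ is torsion-free of rank one, a local endomorphism is multiplication by an element of $k(X)$, and this element is integral over $\mathcal O_X$.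

**Theorem 16.** Let $X$ be normal, $n\ge3$, $r\le n-1$. Then for every coherent $\mathscr F$, $H^{n-1}(X,\mathscr E^{(q)}\otimes\mathscr F)=0$ for $q\gg0$.

If $X$ is Cohen–Macaulay, Proposition 15 nearly finishes: then $\mathcal D_X=\omega_X$, $R\mathcal Hom(\omega_X,\omega_X)=\mathcal O_X$, and for $\mathscr F=H^{-m}\otimes\omega_X$ the dual of the group is $H^1((\mathscr E^*)^{(q)}\otimes H^m)=0$; Step 1 below reduces to such $\mathscr F$. The work is in removing the contribution of points where $X$ is not Cohen–Macaulay, and the idea is to kill it on a finite cover.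

*Proof.* **Step 1. Reduction to $\mathscr F=H^{-m}\otimes\omega_X$.** If $\mathscr F\to\mathscr F'$ is generically surjective, then $H^{n-1}(\mathscr E^{(q)}\otimes\mathscr F)\to H^{n-1}(\mathscr E^{(q)}\otimes\mathscr F')$ is surjective for $q\gg0$. Indeed, for the kernel $\mathcal A$ and cokernel $\mathcal B$ we have $H^n(\mathscr E^{(q)}\otimes\mathcal A)=0$ and $H^{n-1}(\mathscr E^{(q)}\otimes\mathcal B)=0$ by Lemma 14, the latter because $\dim\operatorname{Supp}\mathcal B\le n-1$ and $n-1\ge1$; now pass through the image. Every $\mathscr F'$ receives a generically surjective map from some $(\omega_X\otimes H^{-m})^{\oplus b}$, $m\ge0$: choose $m$ with $\mathcal Hom(\omega_X,\mathscr F')\otimes H^m$ globally generated and compose with the evaluation $\omega_X\otimes\mathcal Hom(\omega_X,\mathscr F')\to\mathscr F'$, which is generically an isomorphism. So it suffices to show, for each $m\ge0$,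
$$D_q(X):=H^{n-1}(X,\mathscr E^{(q)}\otimes H^{-m}\otimes\omega_X)^*=0\quad\text{for }q\gg0 .$$

**Step 2. Reduction to a local statement about covers.** Write $\mathscr W=(\mathscr E^*)^{(q)}\otimes H^m$. By (5), $D_q(X)=\operatorname{Ext}^1(\mathscr W^*\otimes\omega_X,\mathcal D_X)$ is the first hypercohomology of $R\mathcal Hom(\omega_X,\mathcal D_X)\otimes\mathscr W$. This complex lives in degrees $\ge0$, and $h^0(R\mathcal Hom(\omega_X,\mathcal D_X))=\mathcal End(\omega_X)=\mathcal O_X$. With $\mathcal N=\mathcal Ext^1(\omega_X,\mathcal D_X)$ we get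
$$0\to H^1(X,\mathscr W)\to D_q(X)\to H^0(X,\mathcal N\otimes\mathscr W), \tag{6}$$
and the first term is $0$ for $q\gg0$ by Proposition 15. Let $\mathcal N_0\subset\mathcal N$ be the maximal subsheaf of finite length. Then $(\mathcal N/\mathcal N_0)\otimes H^m$ has no zero-dimensional associated points, so Lemma 13(2) gives $H^0((\mathcal N/\mathcal N_0)\otimes\mathscr W)=\operatorname{Hom}(\mathscr E^{(q)},(\mathcal N/\mathcal N_0)\otimes H^m)=0$ for $q\gg0$. So the last term of (6) is $H^0(\mathcal N_0\otimes\mathscr W)$ for $q\gg0$.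

Let $f:X'\to X$ be finite surjective with $X'$ normal and integral. The trace $f_*\omega_{X'}=\mathcal Hom(f_*\mathcal O_{X'},\omega_X)\to\omega_X$, evaluation at $1$, is generically surjective. By Step 1 it induces a surjection on $H^{n-1}(\mathscr E^{(q)}\otimes H^{-m}\otimes-)$ for $q\gg0$, hence dually an injection $D_q(X)\hookrightarrow D_q(X')$, where $D_q(X')$ is formed from $f^*\mathscr E$ and $f^*H$ and
$$D_q(X')=H^{n-1}(X,\mathscr E^{(q)}\otimes H^{-m}\otimes f_*\omega_{X'})^*=\operatorname{Ext}^1_X(\mathscr W^*\otimes f_*\omega_{X'},\mathcal D_X).$$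
Now $R\mathcal Hom_X(f_*\omega_{X'},\mathcal D_X)$ has $h^0=\mathcal Hom_X(f_*\omega_{X'},\omega_X)=f_*\mathcal End(\omega_{X'})=f_*\mathcal O_{X'}$. Put $\mathcal N'=\mathcal Ext^1_X(f_*\omega_{X'},\mathcal D_X)$. The analogue of (6) begins with $H^1(X,f_*\mathcal O_{X'}\otimes\mathscr W)=H^1(X',f^*\mathscr W)$, which is $0$ for $q\gg0$ by Proposition 15 on $X'$. So $D_q(X')\hookrightarrow H^0(X,\mathcal N'\otimes\mathscr W)$, compatibly with (6) and the map $\mathcal N\to\mathcal N'$ induced by the trace.

Hence, *if $\mathcal N_0\to\mathcal N'$ is zero, then $D_q(X)=0$ for $q\gg0$*: the composite $D_q(X)\to D_q(X')\hookrightarrow H^0(\mathcal N'\otimes\mathscr W)$ factors through $H^0(\mathcal N_0\otimes\mathscr W)\to H^0(\mathcal N'\otimes\mathscr W)$, which is zero, so $D_q(X)\to D_q(X')$ is both zero and injective.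

**Step 3. $\mathcal N_0$ is the local cohomology $H^2_{\mathfrak m}$.** Let $x$ be a closed point, $(R,\mathfrak m)=\mathcal O_{X,x}$, and let $R'=(f_*\mathcal O_{X'})_x$, or $R'=R$. Put $\omega_R=(\omega_X)_x$, $\omega_{R'}=\operatorname{Hom}_R(R',\omega_R)$ and $C(R')=R\operatorname{Hom}_R(\omega_{R'},\mathcal D_R)$. This lives in degrees $\ge0$, and
$$h^0C(R')=\operatorname{Hom}_R(\omega_{R'},\omega_R)=\operatorname{End}_{R'}(\omega_{R'})=R',$$
where $r'\in R'$ corresponds to evaluation $\psi\mapsto\psi(r')$, and the last equality holds because $R'$ is a normal domain. The map $C(R)\to C(R')$ induced by $\omega_{R'}\to\omega_R$, $\psi\mapsto\psi(1)$, is on $h^0$ the inclusion $R\to R'$, since $r\cdot\psi(1)=\psi(r)$. So there are triangles, functorial in $R\to R'$,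
$$R'\to C(R')\to\tau_{\ge1}C(R')\to R'[1] .$$
Since $\omega_{R'}$ is finitely generated and $I$ is injective, $R\Gamma_{\mathfrak m}C(R')=R\operatorname{Hom}_R(\omega_{R'},R\Gamma_{\mathfrak m}\mathcal D_R)=\operatorname{Hom}_R(\omega_{R'},I)[-n]$, concentrated in degree $n\ge3$. So $H^1_{\mathfrak m}(C(R'))=H^2_{\mathfrak m}(C(R'))=0$, and
$$H^0_{\mathfrak m}(h^1C(R'))=H^1_{\mathfrak m}(\tau_{\ge1}C(R'))\cong H^2_{\mathfrak m}(R'),$$
functorially. The first equality holds because $\tau_{\ge1}C(R')$ starts in degree $1$. As $h^1C(R)=\mathcal N_x$ and $h^1C(R')=\mathcal N'_x$, we get $(\mathcal N_0)_x=H^0_{\mathfrak m}(\mathcal N_x)\cong H^2_{\mathfrak m}(R)$, which is therefore of finite length, and $\mathcal N_0\to\mathcal N'$ vanishes at $x$ if and only if $H^2_{\mathfrak m}(R)\to H^2_{\mathfrak m}(R')$ is zero.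

**Step 4. A finite cover killing $H^2_{\mathfrak m}$.** (Equational lemma, cf. Hochster–Huneke, Ann. of Math. 135 (1992).) Let $x$ run over the finite set $\operatorname{Supp}\mathcal N_0$ and $\alpha$ over a $k$-basis of $H^2_{\mathfrak m}(R)$, which has finite length, hence finite dimension over $k=\bar k$. Let $U_x$ be the punctured spectrum of $R$, covered by $U_i=D(y_i)$ with $y_i\ne0$ and $\mathfrak m=(y_i)$; then $H^2_{\mathfrak m}(R)=H^1(U_x,\mathcal O)$.

Frobenius acts $p$-linearly on this finite-dimensional space, so the elements $\alpha,F\alpha,F^2\alpha,\dots$ satisfy a relation, and there is a monic additive polynomial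
$$\Pi(T)=T^{p^h}-\sum_{i<h}c_iT^{p^i}\in k[T],\qquad h\ge1,\qquad\Pi(\alpha)=0 .$$
(If $F\alpha=\alpha$ one can take $T^p-T$; if $F\alpha=0$, take $T^p$.) Let $a_{ij}$ be a cocycle for $\alpha$. Then $\Pi(a_{ij})$ is a coboundary: $\Pi(a_{ij})=g_i-g_j$ with $g_i\in\mathcal O(U_i)$. Adjoin to $k(X)$ roots $b_i$ of $\Pi(T)=g_i$, for all $x,\alpha,i$. Let $L'$ be the resulting finite extension of $k(X)$ and $f:X'\to X$ the normalization of $X$ in $L'$; it is finite and surjective, with $X'$ normal and integral.

Each $b_i$ is integral over $\mathcal O(U_i)$, hence regular on the preimage of $U_i$ in $\operatorname{Spec}R'$. By additivity the elements $c_{ij}=a_{ij}-b_i+b_j\in L'$ satisfy $\Pi(c_{ij})=0$, so they are algebraic over $k=\bar k$ and lie in $k$. They form a $k$-valued cocycle, so $c_{ij}=c_{i1}-c_{j1}$, and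
$$a_{ij}=(b_i+c_{i1})-(b_j+c_{j1})$$
is a coboundary on the preimage of $U_x$. So $\alpha\mapsto0$ in $H^2_{\mathfrak m}(R')$. As $\alpha$ runs over a basis, the $k$-linear map $H^2_{\mathfrak m}(R)\to H^2_{\mathfrak m}(R')$ is zero for every $x\in\operatorname{Supp}\mathcal N_0$. By Step 3, $\mathcal N_0\to\mathcal N'$ is zero, and by Step 2, $D_q(X)=0$ for $q\gg0$. $\square$

## 11. The bounds $n-1$ and $n-2$

*Proof of Theorem 4(a).* The bound $\phi(\mathscr E)\le n-1$ for $n\ge1$ is Lemma 14.

Let $n\ge2$ and $r\le n-1$. If $n=2$, then $r=1$ and $\phi(\mathscr E)=0=n-2$ by Proposition 1. If $n\ge3$, base change (P3) and Lemmas 10, 11 and 12 reduce the statement $V(n-1)$ to normal projective varieties of dimension $n$ over $\bar k$. There $H^i(\mathscr E^{(q)}\otimes\mathscr F)=0$ for $q\gg0$: for $i>n$ trivially, for $i=n$ by Lemma 14, for $i=n-1$ by Theorem 16. So $\phi(\mathscr E)\le n-2$.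

For the consequences: if $r=1$, then $\phi=0<1$ by Proposition 1. If $n=0$, there is no higher cohomology and $\phi=0<r$. If $r\ge n\ge1$, then $\phi\le n-1<r$. If $r=n-1\ge2$, then $\phi\le n-2<r$. $\square$

Together with part (b), proved in Section 6, this shows that $\phi(\mathscr E)<r$ for all ample $\mathscr E$ of rank $r$ on all $n$-dimensional proper varieties exactly when $r=1$ or $r\ge n-1$. The first pair for which it fails is $(n,r)=(4,2)$, realized over every field of characteristic $p$ by $(S^*)^{(p)}(1)$ on the quadric fourfold $\mathrm{Gr}(2,4)$, where $\phi=2$.
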